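\title{The K\"ahler package does not imply the Koszul property}

\begin{abstract}
We construct quadratic Artinian Gorenstein algebras that satisfy Poincar\'e duality, hard Lefschetz and the Hodge--Riemann relations and are not Koszul. This answers a question of Mastroeni and McCullough in the negative. The first example has six variables and $h$-vector $(1,6,11,6,1)$. Examples exist in every socle degree $d\ge 4$ and embedding dimension $n\ge d+2$, and for $d\ge4$ this range is optimal. The algebras are built by two operations that preserve the K\"ahler package, and the failure of the Koszul property is detected by a Jacobi identity in the quadratic dual algebra.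
\end{abstract}

\section{Introduction}

Throughout, $\Bbbk$ is a subfield of $\mathbb R$, so that positivity makes sense. A \emph{quadratic} algebra is a commutative standard graded algebra $A=\Bbbk[x_1,\dots,x_n]/I$ with $\deg x_i=1$ and $I$ generated by homogeneous quadrics. We write $A_i$ for its graded pieces; $n=\dim A_1$ is the \emph{embedding dimension}, and when $A$ is Artinian the list of the numbers $\dim A_i$ is its \emph{$h$-vector}. The algebra $A$ is \emph{Koszul} if the residue field $\Bbbk=A/(x_1,\dots,x_n)$ has a linear minimal graded free resolution over $A$, that is, if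
\[
\operatorname{Tor}^A_i(\Bbbk,\Bbbk)_j=0\qquad\text{for all } i\ne j .
\]
For $i\le 2$ this vanishing holds for every quadratic algebra (see the proof of Lemma~\ref{lem:tor34}), so the Koszul property asks that the linearity imposed on the first two steps of the resolution persist forever.

Let $A=\bigoplus_{i=0}^dA_i$ be a graded Artinian algebra with $A_d\neq0$, let $\deg\colon A_d\to\Bbbk$ be an isomorphism, and let $\ell\in A_1$. We say that $A$ is \emph{K\"ahler with respect to $\ell$} (and $\deg$) if the following three conditions hold.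
\begin{enumerate}
\item[(PD)] \emph{Poincar\'e duality.} The pairing $A_i\times A_{d-i}\to\Bbbk$, $(a,b)\mapsto\deg(ab)$, is nondegenerate for $0\le i\le d$. Equivalently, $A$ is Gorenstein of socle degree $d$.
\item[(HL)] \emph{Hard Lefschetz.} Multiplication by $\ell^{d-2i}$ is an isomorphism $A_i\to A_{d-i}$ for $0\le i\le d/2$.
\item[(HR)] \emph{Hodge--Riemann relations.} For $0\le i\le d/2$ the form $Q^i_\ell(a,b)=(-1)^i\deg(\ell^{d-2i}ab)$ is positive definite on the primitive subspace $P^i_\ell=\{a\in A_i:\ell^{d-2i+1}a=0\}$.
\end{enumerate}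
The algebra $A$ \emph{has the K\"ahler package} if it is K\"ahler with respect to some $\ell$ and $\deg$. Condition (HL) makes multiplication by $\ell$ injective on $A_{i-1}$ for $i\le d/2$, so the $h$-vector, which is symmetric by (PD), is unimodal. Condition (HR) then prescribes the signature of the forms $Q^i_\ell$. The two smallest cases will be used below.

\begin{example}\label{ex:small}
For $d=1$, the algebra $\Bbbk[x]/(x^2)$ with $\deg(x)=1$ is K\"ahler with respect to $cx$ for every $c>0$. For $d=2$, let $A$ have $h$-vector $(1,n,1)$ and suppose that the form $(a,b)\mapsto\deg(ab)$ on $A_1$ has signature $(1,n-1)$. Then $A$ is K\"ahler with respect to every $\ell$ with $\deg(\ell^2)>0$: the form is nondegenerate, $P^1_\ell$ is the orthogonal complement of $\ell$, and the form is negative definite there.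
\end{example}

Quadratic Artinian Gorenstein algebras need not be Koszul, as shown by Matsuda, and they need not have the K\"ahler package, since some of them have non-unimodal $h$-vectors. On the other hand, Chow rings of simple matroids over $\mathbb Q$ are quadratic Artinian Gorenstein algebras with the K\"ahler package, and they are Koszul \cite{MM}. Mastroeni and McCullough \cite{MM} ask:

\begin{quote}
\emph{Is every quadratic Artinian Gorenstein $\Bbbk$-algebra with the K\"ahler package Koszul?}
\end{quote}

The evidence is mixed. The answer is yes for $d\le 2$ and for complete intersections (Section~\ref{sec:range}), and the K\"ahler package does exclude the algebras with non-unimodal $h$-vector. But the Koszul property does not change when $\Bbbk$ is extended to $\mathbb C$, because a minimal resolution stays a minimal resolution, whereas (HR) is a statement about signs. This suggests that positivity has no direct hold on syzygies. The answer is indeed negative.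

\begin{theorem}\label{thm:main}
Let $r\ge1$, put $e=x+y-z$ and $v=x+y+2z$, and let $E_r=\Bbbk[x,y,z,s_1,\dots,s_r,u,t]/I$, where $I$ is generated by the quadrics
\begin{gather*}
x^2,\quad y^2,\quad z^2,\quad u^2,\\
s_i(x+y),\quad s_iz,\quad s_i^2-z(x-y),\quad ts_i\quad(1\le i\le r),\qquad s_is_j\quad(i<j),\\
t(u-e),\quad t^2+v(u+e).
\end{gather*}
Then $E_r$ is a quadratic Artinian Gorenstein algebra of socle degree $4$ with $h$-vector $(1,\,5+r,\,9+2r,\,5+r,\,1)$. It has the K\"ahler package, with $\ell=2x+y+z+u$, and it is not Koszul.
\end{theorem}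

For $r=1$ this is the quotient of $\Bbbk[x,y,z,s,u,t]$ by
\begin{gather*}
x^2,\ y^2,\ z^2,\ u^2,\ s(x+y),\ sz,\ s^2-z(x-y),\ ts,\\
t(u-x-y+z),\ t^2+(x+y+2z)(u+x+y-z),
\end{gather*}
with $h$-vector $(1,6,11,6,1)$.

\begin{theorem}\label{thm:range}
For every $d\ge4$ and $n\ge d+2$ there is a non-Koszul quadratic Artinian Gorenstein $\Bbbk$-algebra with the K\"ahler package, of socle degree $d$ and embedding dimension $n$. For $d\ge4$ this range is optimal: every quadratic Artinian Gorenstein algebra of socle degree $d\ge4$ and embedding dimension $n\le d+1$ is Koszul. Every quadratic Artinian Gorenstein algebra of socle degree $d\le2$ is Koszul.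
\end{theorem}

The case $n=d+1$ of the second statement is a theorem of Mastroeni, Schenck and Stillman \cite{MSS}, and the case $d=2$ of the third is due to Conca, Rossi and Valla \cite{CRV}. We do not settle socle degree $3$: the paper \cite{CRV} gives Koszulness for $d=3$ and $n\le4$, and we make no claim for $d=3$ and $n\ge5$.

The $h$-vector cannot be used to prove that $E_1$ is not Koszul. Its generating polynomial is $(1+3q+q^2)^2$, which is also that of $G\otimes G$ for the algebra $G$ with $h$-vector $(1,3,1)$ in Example~\ref{ex:blowup}. That algebra is Koszul by the case $d=2$ of Theorem~\ref{thm:range}, and so is $G\otimes G$, since the tensor product of two linear resolutions of $\Bbbk$ is a linear resolution of $\Bbbk$. We therefore have to find a nonlinear syzygy. Section~\ref{sec:syz} describes a mechanism that produces one: three elements $b$, $T$, $U^2$ of degrees $1,1,2$ in the quadratic dual algebra that commute pairwise up to sign. It is already visible in a four-variable algebra that is far from Gorenstein. Section~\ref{sec:ops} supplies two operations that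 preserve the K\"ahler package, an algebraic blow-up in codimension two and the product with $\Bbbk[u]/(u^2)$. Section~\ref{sec:constr} combines them so that the mechanism appears, Section~\ref{sec:nonkoszul} checks that it does, and Section~\ref{sec:range} proves Theorem~\ref{thm:range}.

\section{Third syzygies and the quadratic dual}\label{sec:syz}

Let $E$ be a quadratic algebra, $W=E_1$, and let $\Bbbk\langle W\rangle$ denote the tensor algebra. Put
\[
Q=\ker(W\otimes W\to E_2),\qquad Q_3=(Q\otimes W)\cap(W\otimes Q)\subset W^{\otimes3}.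
\]
The space $Q$ contains the commutators $w\otimes w'-w'\otimes w$, and its image in the polynomial ring is the space of quadrics in the defining ideal, so $E=\Bbbk\langle W\rangle/(Q)$. Consider the maps of graded free $E$-modules
\begin{equation}\label{eq:koszul}
Q_3\otimes E\xrightarrow{\ \partial_3\ }Q\otimes E\xrightarrow{\ \partial_2\ }W\otimes E\xrightarrow{\ \partial_1\ }E,
\end{equation}
with $W$, $Q$, $Q_3$ placed in degrees $1$, $2$, $3$, where each map moves the last tensor factor into $E$: $(\eta\otimes w)\otimes a\mapsto\eta\otimes wa$. This is the beginning of the Koszul complex of $E$, which is a resolution of $\Bbbk$ when $E$ is Koszul \cite{Priddy}, \cite[Ch.~2]{PP}. We need exactness in one spot only, and the proof of that case is short.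

\begin{lemma}\label{lem:tor34}
The space $\operatorname{Tor}^E_3(\Bbbk,\Bbbk)_4$ is isomorphic to the homology of
\[
Q_3\otimes E_1\xrightarrow{\ \partial_3\ }Q\otimes E_2\xrightarrow{\ \partial_2\ }W\otimes E_3 .
\]
\end{lemma}

\begin{proof}
The image of $\partial_1$ is the maximal ideal, minimally generated by $W$. In degree $m$, both $W\otimes E_{m-1}$ and $E_m$ are quotients of $W^{\otimes m}$ by a sum of subspaces $W^{\otimes a}\otimes Q\otimes W^{\otimes(m-2-a)}$, taken over $a\ge1$ in the first case and over $a\ge0$ in the second. Hence $\ker\partial_1$ in degree $m$ is the image of $Q\otimes W^{\otimes(m-2)}$, which is $\partial_2(Q\otimes E_{m-2})$. So $\ker\partial_1$ is generated by its degree $2$ part $Q$, and $\partial_1,\partial_2$ are the first two maps of the minimal resolution of $\Bbbk$. Therefore $\operatorname{Tor}_3^E(\Bbbk,\Bbbk)_j$ is the space of minimal generators of degree $j$ of $Z=\ker\partial_2$. We have $Z_2=0$. In degree $3$, the map $\partial_2$ is the restriction to $Q\otimes W$ of $W\otimes W\otimes W\to W\otimes E_2$, whose kernel is $W\otimes Q$;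 so $Z_3=Q_3$. Thus $\operatorname{Tor}_3^E(\Bbbk,\Bbbk)_4\cong Z_4/E_1Z_3$, and $E_1Z_3=\partial_3(Q_3\otimes E_1)$.
\end{proof}

Elements of $\ker\partial_2$ are often easy to find. The difficulty is to show that one of them is not in the image of $\partial_3$, because $Q_3$ is large and unwieldy. We do this with a linear functional on $Q\otimes E_2$ that vanishes on the image of $\partial_3$, and such functionals are identities in the quadratic dual algebra.

Let $V=W^*$, let $x_1,\dots,x_n$ be the variables and $\xi_1,\dots,\xi_n$ the dual basis of $V$. We write products in $\Bbbk\langle V\rangle$ by juxtaposition and regard $V^{\otimes m}$ as the dual of $W^{\otimes m}$. For $\varphi\in E_2^*$ put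
\[
\rho_\varphi=\sum_{j,k}\varphi(x_jx_k)\,\xi_j\xi_k\in V\otimes V,\qquad\text{so that}\qquad \rho_\varphi(w\otimes w')=\varphi(ww').
\]
The space $R=\{\rho_\varphi:\varphi\in E_2^*\}$ is the annihilator of $Q$, and $\varphi\mapsto\rho_\varphi$ is an isomorphism $E_2^*\to R$. The \emph{quadratic dual} of $E$ is the noncommutative algebra $\Lambda=\Bbbk\langle V\rangle/(R)$. Let $J=RV+VR\subset V^{\otimes3}$ be the degree $3$ part of the ideal $(R)$. When a basis of $E_2$ consisting of monomials is fixed, $\rho_m$ denotes the element of $R$ given by the functional ``coefficient of the basis monomial $m$''. Finally, an element of $VVR=V\otimes V\otimes R$ is a functional on $Q\otimes E_2$ through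
\[
\langle\lambda\rho_\varphi,\,q\otimes a\rangle=\lambda(q)\,\varphi(a)\qquad(\lambda\in V\otimes V,\ \varphi\in E_2^*,\ q\in Q,\ a\in E_2).
\]

\begin{proposition}\label{prop:criterion}
Let $\kappa\in VVR\cap JV$ and let $\omega\in Q\otimes E_2$ satisfy $\partial_2\omega=0$. If $\langle\kappa,\omega\rangle\neq0$, then $\operatorname{Tor}^E_3(\Bbbk,\Bbbk)_4\ne0$, and $E$ is not Koszul.
\end{proposition}

\begin{proof}
Let $\eta=\sum_\alpha q_\alpha\otimes w_\alpha\in Q_3$ with $q_\alpha\in Q$, and let $w\in W$. Then
\[
\langle\lambda\rho_\varphi,\partial_3(\eta\otimes w)\rangle=\sum_\alpha\lambda(q_\alpha)\varphi(w_\alpha w)=\sum_\alpha\lambda(q_\alpha)\rho_\varphi(w_\alpha\otimes w)=(\lambda\rho_\varphi)(\eta\otimes w),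
\]
so $\langle\kappa,\partial_3(\eta\otimes w)\rangle=\kappa(\eta\otimes w)$ for the pairing of $V^{\otimes4}$ with $W^{\otimes4}$. The space $RV$ annihilates $Q\otimes W$ and $VR$ annihilates $W\otimes Q$, so $J$ annihilates $Q_3$ and $\kappa\in JV$ annihilates $Q_3\otimes W$. Hence $\omega$ is not in the image of $\partial_3$, and Lemma~\ref{lem:tor34} applies.
\end{proof}

An element of $VVR\cap JV$ is an identity of degree $4$ among the defining relations of $\Lambda$: a combination of terms with the relation in the last two places equals a combination of terms with the relation further left. Since $E$ is commutative, the elements of $R$ are symmetric tensors, that is, combinations of squares and anticommutators $\{\xi,\eta\}=\xi\eta+\eta\xi$. The natural source of identities among such expressions is the Jacobi identity. Applied to three elements of degree $1$ it has degree $3$. To reach degree $4$ we apply it to elements of degrees $1$, $1$ and $2$.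

\begin{lemma}\label{lem:jacobi}
Let $b,T,U\in V$ be such that, in $\Lambda$,
\[
Tb=-bT,\qquad Ub=-bU,\qquad TU^2=U^2T .
\]
Write $U^2T-TU^2=\theta+\theta'$ in $\Bbbk\langle V\rangle$ with $\theta\in VR$ and $\theta'\in RV$. Then
\[
\kappa=U^2\{T,b\}-TU\{U,b\}-b\,\theta
\]
lies in $VVR\cap JV$.
\end{lemma}

\begin{proof}
Put $\rho=\{T,b\}$ and $\sigma=\{U,b\}$; both lie in $R$, so $\kappa\in VVR$. Put $\delta=U^2T-TU^2\in J$ and $\epsilon=U^2b-bU^2=U\sigma-\sigma U\in J$. In $\Bbbk\langle V\rangle$ we have the Jacobi identity
\[
U^2\rho-\rho U^2=(\delta b+b\delta)+(T\epsilon+\epsilon T),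
\]
since both sides expand to $U^2Tb+U^2bT-TbU^2-bTU^2$. Substituting $b\delta=b\theta+b\theta'$ and $T\epsilon=TU\sigma-T\sigma U$ and moving terms gives
\[
\kappa=\rho U^2+\delta b+b\theta'-T\sigma U+\epsilon T .
\]
The five terms lie in $RVV$, $JV$, $VRV$, $VRV$ and $JV$, and all of these are contained in $JV$.
\end{proof}

The hypotheses of Lemma~\ref{lem:jacobi} do not by themselves obstruct the Koszul property. They hold for the dual variables of the Koszul algebra $\Bbbk[\beta,t,u]/(\beta^2,t^2,u^2)$, where $T$ commutes with $U^2$ simply because it anticommutes with $U$. The interesting case is the one in which $T$ commutes with $U^2$ for a different reason.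

\begin{example}\label{ex:toy}
Let $E=\Bbbk[\beta,t,u,c]/(\beta^2,\,t^2,\,tu,\,\beta c,\,uc,\,u^2+c^2)$, with dual variables $b,T,U,C$. The monomials $\beta t,\beta u,tc,u^2$ form a basis of $E_2$, and $c^2=-u^2$, so
\[
\rho_{\beta t}=\{T,b\},\qquad\rho_{\beta u}=\{U,b\},\qquad\rho_{tc}=\{T,C\},\qquad\rho_{u^2}=U^2-C^2 .
\]
In $\Lambda$ the element $T$ does not anticommute with $U$, but it anticommutes with $C$, so it commutes with $C^2=U^2$. Explicitly,
\[
U^2T-TU^2=(C\rho_{tc}-T\rho_{u^2})+(\rho_{u^2}T-\rho_{tc}C),
\]
and Lemma~\ref{lem:jacobi} gives $\kappa=U^2\rho_{\beta t}-TU\rho_{\beta u}-bC\rho_{tc}+bT\rho_{u^2}$. The only cubic monomials not divisible by one of the five monomial relations are $\beta u^2$, $tc^2$, $u^3$, $c^3$, and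
\[
\beta u^2=-\beta c^2=0,\qquad tc^2=-tu^2=0,\qquad u^3=-uc^2=0,\qquad c^3=-cu^2=0 .
\]
So $E_3=0$, and every element of $Q\otimes E_2$ is killed by $\partial_2$. For $\omega=(u\otimes u+c\otimes c)\otimes\beta t$ we get $\langle\kappa,\omega\rangle=U^2(u\otimes u+c\otimes c)=1$. Hence $E$ is not Koszul.
\end{example}

The algebra of Example~\ref{ex:toy} has $h$-vector $(1,4,4)$ and is not Gorenstein. The task is to reproduce the same configuration $b,T,U$ while keeping control of (PD), (HL) and (HR).

\section{Two constructions that preserve the K\"ahler package}\label{sec:ops}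

In this section $\deg$ is extended by zero to all degrees other than the socle degree, and two elements are called orthogonal if the degree of their product is zero.

\subsection*{Blowing up in codimension two}
The first construction imitates the cohomology of the blow-up of a variety along a subvariety of codimension two: $A$ plays the role of the ambient variety, a quotient $B$ that of the center, $\zeta$ that of the class of the center, and $t$ that of the exceptional divisor.

\begin{lemma}\label{lem:blowup}
Let $A$ be a quadratic Artinian Gorenstein algebra of socle degree $d$, let $K\subset A_1$ be a subspace, and let $\pi\colon A\to B=A/(K)$ be the quotient map. Assume that $B$ is Gorenstein of socle degree $d-2$, and fix isomorphisms $\deg_A$ and $\deg_B$. Let $\zeta\in A_2$ be the unique element with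
\[
\deg_A(\zeta a)=\deg_B(\pi a)\qquad\text{for all }a\in A_{d-2}.
\]
Then $A'=A[t]/(tK,\ t^2+\zeta)$ is a quadratic Gorenstein algebra of socle degree $d$, with $A'_i=A_i\oplus tB_{i-1}$ for all $i$; here $A$ acts on $tB$ through $\pi$, and $A'_d=A_d$. If $A$ is K\"ahler with respect to $\ell$ and $B$ is K\"ahler with respect to $\pi(\ell)$, then $A'$ is K\"ahler with respect to $\ell$ and $\deg_A$.
\end{lemma}

\begin{proof}
The element $\zeta$ exists and is unique by (PD) for $A$. The quotient $A'$ is spanned by $A$ and $tA$, and $tA$ is a quotient of $B$ because $tK=0$. What has to be shown is that nothing more collapses, and for this we build the ring on $A\oplus tB$ directly.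

The product of $tb$ and $tb'$ should be $-\zeta bb'$, so $\zeta$ must annihilate $\ker\pi$. It does: if $a\in(\ker\pi)_i$, then $\deg_A(\zeta aa')=\deg_B(\pi(a)\pi(a'))=0$ for all $a'\in A_{d-2-i}$, so $\zeta a=0$ by (PD). Hence $\gamma\colon B\to A$, $\gamma(\pi a)=\zeta a$, is a well-defined $A$-linear map of degree $2$, with $\deg_A\gamma(b)=\deg_B(b)$ and $\pi\gamma(b)=\pi(\zeta)b$. On $A\oplus tB$ define
\[
(a+tb)(a'+tb')=aa'-\gamma(bb')+t\bigl(\pi(a)b'+\pi(a')b\bigr).
\]
This product is commutative and bilinear, so it is associative once $(fg)h$ is symmetric in $f,g,h$ taken from the two summands. For three factors in $A$ this is associativity in $A$. For factors $a,a',tb$ every bracketing gives $t\pi(a)\pi(a')b$. For $a,tb,tb'$ the bracketings give $-\gamma(\pi(a)bb')$ and $-a\gamma(bb')$, which agree by $A$-linearity of $\gamma$. For $tb,tb',tb''$ we get $-t\pi(\zeta)bb'b''$. The ring so defined is generated by $A$ and $t$ and satisfies $tK=0$ and $t^2=-\zeta$, so $A'$ surjects onto it. Since $\dim A'\le\dim A+\dim B$, the surjection is an isomorphism. The presentation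 of $A'$ is by quadrics.

Because $B_{d-1}=0$, we have $A'_d=A_d$ and $A'_i=0$ for $i>d$, and for elements of complementary degrees
\begin{equation}\label{eq:pairing}
\deg_A\bigl((a+tb)(a'+tb')\bigr)=\deg_A(aa')-\deg_B(bb').
\end{equation}
This is an orthogonal sum of two perfect pairings, which proves (PD).

Now assume that $A$ and $B$ are K\"ahler, and let $0\le i\le d/2$. Multiplication by $\ell$ preserves both summands. On $tB_{i-1}$, the map $\ell^{d-2i}$ is $\pi(\ell)^{(d-2)-2(i-1)}\colon B_{i-1}\to B_{(d-2)-(i-1)}$, which is the hard Lefschetz map of $B$ in degree $i-1$; for $i=0$ both $B_{-1}$ and $B_{d-1}$ vanish. This gives (HL). The same match of exponents gives $P^i_\ell(A')=P^i_\ell(A)\oplus tP^{i-1}_{\pi(\ell)}(B)$, and by \eqref{eq:pairing}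
\[
(-1)^i\deg_A\bigl(\ell^{d-2i}(a+tb)(a'+tb')\bigr)=Q^i_\ell(a,a')+Q^{i-1}_{\pi(\ell)}(b,b'),
\]
which gives (HR).
\end{proof}

The match of exponents is where the socle degree $d-2$ of $B$ is used, and the sign in $t^2+\zeta$ is what (HR) needs. In $A[t]/(tK,t^2-\zeta)$ the primitive element $t$ has $Q^1_\ell(t,t)=-\deg_B(\pi(\ell)^{d-2})<0$, although this algebra becomes isomorphic to $A'$ over $\mathbb C$ by $t\mapsto\sqrt{-1}\,t$, and so is Koszul exactly when $A'$ is.

\begin{example}\label{ex:blowup}
Let $A=\Bbbk[x,y]/(x^2,y^2)$ with $\deg(xy)=1$, $\ell=x+y$ and $K=A_1$. Then $B=\Bbbk$, $\zeta=xy$, and $A'$ is $G=\Bbbk[x,y,t]/(x^2,y^2,tx,ty,t^2+xy)$, with $h$-vector $(1,3,1)$. The form on $G_1$ is the hyperbolic plane $\langle x,y\rangle$ plus the line $\langle t\rangle$ with $\deg(t^2)=-1$, so its signature is $(1,2)$, as in Example~\ref{ex:small}.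
\end{example}

The quadratic dual of $A'$ is easy to describe, and this is the reason the construction suits Lemma~\ref{lem:jacobi}. Let $T$ be dual to $t$, so that $(A'_1)^*=A_1^*\oplus\Bbbk T$, and identify $B_1^*$ with the annihilator $K^\perp\subset A_1^*$. We have $A'_2=A_2\oplus tB_1$. Evaluate a functional on the products $x_jx_k\in A_2$, $tx_j=t\pi(x_j)\in tB_1$ and $t^2=-\zeta\in A_2$. The functional $a+tb\mapsto\beta(b)$ with $\beta\in K^\perp$ and the functional $a+tb\mapsto\varphi(a)$ with $\varphi\in A_2^*$ give, respectively, the elements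
\begin{equation}\label{eq:dualblowup}
\{T,\beta\}\qquad\text{and}\qquad\rho^A_\varphi-\varphi(\zeta)\,T^2
\end{equation}
of the space $R$ of $A'$, where $\rho^A_\varphi$ is computed in $A$. Thus $T$ anticommutes with $K^\perp$, and the dual relations of $A$ survive up to multiples of $T^2$.

\subsection*{Products with $\Bbbk[u]/(u^2)$}

\begin{lemma}\label{lem:product}
Let $A$ have socle degree $d$ and be K\"ahler with respect to $\ell$. Then $A''=A\otimes\Bbbk[u]/(u^2)$, with $\deg(ua)=\deg_A(a)$ for $a\in A_d$, is K\"ahler with respect to $\lambda=\ell+u$.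
\end{lemma}

\begin{proof}
The plan is to split $A$ into orthogonal $\ell$-strings and to split each string, tensored with $\Bbbk[u]/(u^2)$, into two $\lambda$-strings.

\emph{Strings in $A$.} Let $1\le i\le d/2$. The composite of $\ell\colon A_{i-1}\to A_i$ and $\ell^{d-2i+1}\colon A_i\to A_{d-i+1}$ is an isomorphism by (HL), so $A_i=P^i_\ell\oplus\ell A_{i-1}$. By induction $A_i=\bigoplus_{j\le i}\ell^{i-j}P^j_\ell$, and then $A_{d-i}=\bigoplus_{j\le i}\ell^{d-i-j}P^j_\ell$ by (HL). Choose a $Q^i_\ell$-orthogonal basis of each $P^i_\ell$; Gram--Schmidt without normalization works over $\Bbbk$. Then $A=\bigoplus_p\Bbbk[\ell]p$, summed over all these basis vectors $p$. For $p\in P^i_\ell$ put $m=d-2i$ and $c_p=\deg_A(\ell^mp^2)$. The string $\Bbbk[\ell]p$ has basis $p,\ell p,\dots,\ell^mp$, we have $\ell^{m+1}p=0$, and $(-1)^ic_p>0$ by (HR). Different strings are orthogonal. Indeed, for $p\in P^i_\ell$ and $p'\in P^j_\ell$ only $\deg_A(\ell^{d-i-j}pp')$ matters. It vanishes for $i<j$ because $d-i-j\ge d-2j+1$ gives $\ell^{d-i-j}p'=0$, and for $i=j$ by the choice of basis.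

\emph{Strings in $A''$.} Let $D=d+1$ be the top degree of $A''$ and let $M_p=\Bbbk[\ell]p\otimes\Bbbk[u]/(u^2)$. The spaces $M_p$ are $\lambda$-stable and pairwise orthogonal, $\dim M_p=2m+2$, and their sum is $A''$. From $\lambda^a=\ell^a+a\ell^{a-1}u$ we get
\[
\lambda^{m+1}p=(m+1)\ell^mup,\qquad\lambda^{m+2}p=0,\qquad\deg(\lambda^{m+1}p^2)=(m+1)c_p .
\]
So $p$ generates a string of length $m+2$, and $m$ dimensions are missing. When $m\ge1$ we look for a new primitive element in degree $i+1$. Since $\lambda^m(\alpha\ell+\alpha'u)p=(m\alpha+\alpha')\ell^mup$, the element $q=(\ell-mu)p$ satisfies $\lambda^mq=0$, and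
\[
\deg(\lambda^{m-1}q^2)=\deg\bigl((\ell^{m-1}+(m-1)\ell^{m-2}u)(\ell^2-2m\ell u)p^2\bigr)=\bigl((m-1)-2m\bigr)c_p=-(m+1)c_p .
\]
Consider the $2m+2$ elements $\lambda^ap$ $(0\le a\le m+1)$ and $\lambda^aq$ $(0\le a\le m-1)$. For degree reasons $\lambda^ap$ can pair nontrivially only with $\lambda^{m+1-a}p$ and $\lambda^{m-a}q$. The first pairing is $(m+1)c_p\ne0$ and the second is $\deg(p\,\lambda^mq)=0$. Among the elements $\lambda^{a'}q$, the element $\lambda^aq$ pairs nontrivially exactly with $\lambda^{m-1-a}q$. The Gram matrix is therefore invertible, so these elements form a basis of $M_p$ and the pairing on $M_p$ is perfect. This proves (PD).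

We now have a basis of $A''$ made of $\lambda$-strings, where the string of a generator $g$ of degree $k$ occupies the degrees $k,\dots,D-k$ and $\lambda^{D-2k+1}g=0$; this holds for $g=p$, $k=i$ and for $g=q$, $k=i+1$. Let $j\le D/2$. The strings that meet degree $j$ are those with $k\le j$, and these are also the strings that meet degree $D-j$, so $\lambda^{D-2j}$ maps the basis in degree $j$ bijectively onto the basis in degree $D-j$. This is (HL). The map $\lambda^{D-2j+1}$ kills the generators of degree $j$ and sends the other basis vectors of degree $j$ to distinct basis vectors, so $P^j_\lambda$ is spanned by the generators of degree $j$. These are pairwise orthogonal for $Q^j_\lambda$, with values $(-1)^i(m+1)c_p>0$ on $p$ and $(-1)^{i+1}\bigl(-(m+1)c_p\bigr)>0$ on $q$. This is (HR).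
\end{proof}

\section{Construction of $E_r$}\label{sec:constr}

By \eqref{eq:dualblowup}, a blow-up creates a dual variable $T$ that anticommutes with $K^\perp$, and a product with $\Bbbk[u]/(u^2)$ creates a dual variable $U$ that anticommutes with the old dual variables. We want $T$ not to anticommute with $U$, so $K$ should contain an element involving $u$. We therefore blow up $A=D\otimes\Bbbk[u]/(u^2)$, with $D$ of socle degree $3$, along a quotient $B$ in which $u$ is identified with a linear form $e\in D_1$. This identification imposes $e^2=0$ in $B$. If $D$ were $\Bbbk[x,y,z]/(x^2,y^2,z^2)$, the quotient $D/(e^2)$ would have dimension at least $2$ in degree $2$ and could not be Gorenstein of socle degree $2$. One more quadric has to die in $B$. This is the purpose of the variables $s_i$: each has square $z(x-y)$, so killing $s_i$ kills this quadric. They are themselves introduced by blow-ups.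

\begin{proposition}\label{prop:kahler}
The algebra $E_r$ is quadratic Gorenstein of socle degree $4$ with $h$-vector $(1,5+r,9+2r,5+r,1)$, and it is K\"ahler with respect to $\ell=2x+y+z+u$.
\end{proposition}

\begin{proof}
\emph{Step 1: a product of three lines.} Let $D^{(0)}=\Bbbk[x,y,z]/(x^2,y^2,z^2)$ with $\deg(xyz)=1$. By Example~\ref{ex:small}, $\Bbbk[x]/(x^2)$ is K\"ahler with respect to $2x$, and two applications of Lemma~\ref{lem:product} show that $D^{(0)}$ is K\"ahler with respect to $\ell_0=2x+y+z$.

\emph{Step 2: adjoining $s_1,\dots,s_r$.} For $1\le i\le r$ define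
\[
D^{(i)}=D^{(i-1)}[s_i]\big/\bigl(s_i(x+y),\ s_iz,\ s_is_j\ (j<i),\ s_i^2-z(x-y)\bigr).
\]
We show by induction that $D^{(i)}$ is quadratic Gorenstein of socle degree $3$ and K\"ahler with respect to $\ell_0$ and $\deg(xyz)=1$. Apply Lemma~\ref{lem:blowup} to $D^{(i-1)}$ with $K=\langle x+y,z,s_1,\dots,s_{i-1}\rangle$. Setting $y=-x$, $z=0$, $s_j=0$ turns each relation of $D^{(i-1)}$ into $x^2$ or $0$, so the quotient is $\Bbbk[x]/(x^2)$; take $\deg(x)=1$. The element $\zeta_0=z(y-x)$ satisfies
\[
\deg(\zeta_0x)=1,\qquad\deg(\zeta_0y)=-1,\qquad\zeta_0z=0,\qquad\zeta_0s_j=0,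
\]
and these are the degrees of the images $x,-x,0,0$ of $x,y,z,s_j$. So $\zeta_0$ is the element required by the lemma, and the blow-up is $D^{(i)}$. The image of $\ell_0$ is $x$, with respect to which $\Bbbk[x]/(x^2)$ is K\"ahler. (The symmetric form $x+y+z$ would map to $0$; this explains the coefficient $2$ in $\ell_0$.) Each blow-up adds $s_i$ in degree $1$ and $s_ix$ in degree $2$. Hence $D=D^{(r)}$ has $h$-vector $(1,3+r,3+r,1)$, with basis $xy,xz,yz,s_1x,\dots,s_rx$ of $D_2$ and $s_iy=-s_ix$.

\emph{Step 3: adjoining $u$.} By Lemma~\ref{lem:product}, $A=D\otimes\Bbbk[u]/(u^2)$ with $\deg_A(uxyz)=1$ is K\"ahler with respect to $\ell=\ell_0+u$. Its $h$-vector is $(1,4+r,6+2r,4+r,1)$, and $A_2=D_2\oplus uD_1$.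

\emph{Step 4: the center of the last blow-up.} Let $K=\langle s_1,\dots,s_r,u-e\rangle\subset A_1$ and $B=A/(K)$. Setting $s_i=0$ turns $s_i^2-z(x-y)$ into $-z(x-y)$; this is the only place where $r\ge1$ is used. Setting $u=e$ turns $u^2$ into $e^2\equiv2(xy-xz-yz)$ modulo $x^2,y^2,z^2$. So
\[
B=\Bbbk[x,y,z]/(x^2,\ y^2,\ z^2,\ xz-yz,\ xy-xz-yz).
\]
The five quadrics are linearly independent, so $B_2$ is one-dimensional, spanned by $p=xz=yz$, and $xy=2p$. Moreover $xp=x^2z=0$, $yp=y^2z=0$ and $zp=xz^2=0$, so $B_3=0$ and the $h$-vector is $(1,3,1)$. Put $\deg_B(p)=1$. The element $x-y$ is orthogonal to $x+y$ and to $z$, and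
\[
(x-y)^2=-4p,\qquad(x+y)^2=4p,\qquad(x+y)z=2p,\qquad z^2=0 .
\]
The form on $\langle x+y,z\rangle$ has determinant $-4$, hence signature $(1,1)$, and the form on $B_1$ has signature $(1,2)$. The image of $\ell$ is $2x+y+z+e=3x+2y$, with square $12xy=24p$. By Example~\ref{ex:small}, $B$ is Gorenstein of socle degree $2$ and K\"ahler with respect to $\pi(\ell)$. We record for later use that, in $B$,
\begin{equation}\label{eq:e}
ex=xy-xz=p,\qquad ey=xy-yz=p,\qquad ez=xz+yz=2p .
\end{equation}

\emph{Step 5: adjoining $t$.} We claim that the element of Lemma~\ref{lem:blowup} is $\zeta=v(u+e)=uv+ve$. In $D$ we have $ve=(x+y)^2+(x+y)z-2z^2=2xy+xz+yz$, so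
\begin{equation}\label{eq:zeta}
\zeta=ux+uy+2uz+2xy+xz+yz .
\end{equation}
For $a\in D_2$ we have $\deg_A(\zeta a)=\deg(va)$, and for $a=ua'$ with $a'\in D_1$ we have $\deg_A(\zeta a)=\deg(vea')$, with degrees taken in $D$. Also $vs_i=0$, because $v$ is a combination of $x+y$ and $z$. On the other side, $\pi(ua')=e\,\pi(a')$ is given by \eqref{eq:e}. The values on the basis of $A_2$ are
\[
\begin{array}{c|cccccccc}
a&xy&xz&yz&s_ix&ux&uy&uz&us_i\\\hline
\deg_A(\zeta a)&2&1&1&0&1&1&2&0\\
\deg_B(\pi a)&2&1&1&0&1&1&2&0
\end{array}
\]
and the claim follows. The algebra $A[t]/(tK,t^2+\zeta)$ is $E_r$, by comparing relations. Lemma~\ref{lem:blowup} shows that $E_r=A\oplus tB$ is quadratic Gorenstein of socle degree $4$ and K\"ahler with respect to $\ell$, with $h$-vector $(1,4+r,6+2r,4+r,1)+(0,1,3,1,0)$.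
\end{proof}

\section{$E_r$ is not Koszul}\label{sec:nonkoszul}

Write $E=E_r$, keep the notation $A,B,K,\zeta$ of Steps 3--5, and let $X,Y,Z,S_1,\dots,S_r,U,T$ be the basis of $V=E_1^*$ dual to the variables. We use the basis
\[
xy,\ xz,\ yz,\ s_ix,\ ux,\ uy,\ uz,\ us_i,\ tx,\ ty,\ tz\qquad(1\le i\le r)
\]
of $E_2=D_2\oplus uD_1\oplus tB_1$.

\subsection*{Relations in the dual}
The forms $X+U$, $Y+U$, $Z-U$ vanish on $s_i$ and on $u-e=u-x-y+z$, and they are dual to $x,y,z$. So they are the basis of $K^\perp=B_1^*$ dual to the basis $x,y,z$ of $B_1$. Put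
\[
b_1=X+U,\qquad b_2=Y+U,\qquad b=b_1-b_2=X-Y .
\]
By \eqref{eq:dualblowup}, $\rho_{tx}=\{T,b_1\}$ and $\rho_{ty}=\{T,b_2\}$. In $A$, the products of two variables that are not basis monomials are
\[
x^2=y^2=z^2=u^2=0,\qquad s_iz=s_is_j=0\ (i\neq j),\qquad s_iy=-s_ix,\qquad s_i^2=xz-yz,
\]
and none of them involves $ux$, $uy$ or $xy$. The coefficients of these three monomials in \eqref{eq:zeta} are $1,1,2$, so \eqref{eq:dualblowup} gives
\[
\rho_{ux}=\{U,X\}-T^2,\qquad\rho_{uy}=\{U,Y\}-T^2,\qquad\rho_{xy}=\{X,Y\}-2T^2 .
\]

We verify the three hypotheses of Lemma~\ref{lem:jacobi}. First, $\{T,b\}=\rho_{tx}-\rho_{ty}\in R$. Second, $\{U,b\}=\rho_{ux}-\rho_{uy}\in R$; the terms $T^2$ cancel because $x$ and $y$ have the same coefficient in $v$. For the third we need, as in Example~\ref{ex:toy}, a relation that expresses $U^2$ through elements commuting with $T$. Expanding $\{b_1,b_2\}=\{X,Y\}+\{U,X\}+\{U,Y\}+2U^2$ shows that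
\[
\rho_{xy}+\rho_{ux}+\rho_{uy}=\{b_1,b_2\}-2U^2-4T^2,
\]
so $2U^2=b_1b_2+b_2b_1-4T^2$ in $\Lambda$. Since $T$ anticommutes with $b_1$ and $b_2$, it commutes with $b_1b_2$ and $b_2b_1$, and it commutes with $T^2$. Hence $TU^2=U^2T$ in $\Lambda$. (The term $U^2$ appears with a nonzero coefficient because the functional $\varphi$ behind this relation satisfies $\varphi(ua)=\varphi(ea)$ for $a=x,y,z$, while $\varphi(u^2)=0$ and $\varphi(e^2)=2$: the blow-up identifies $u$ with $e$ along $B$ although their squares differ in $A$.) Lemma~\ref{lem:jacobi} now gives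
\[
\kappa=U^2(\rho_{tx}-\rho_{ty})-TU(\rho_{ux}-\rho_{uy})-b\,\theta\in VVR\cap JV\qquad\text{for some }\theta\in VR .
\]

\subsection*{The syzygy}
Here $E_3\neq0$, so $\partial_2\omega=0$ is a real condition. The leading term of $\kappa$ suggests taking $\omega=(u\otimes u)\otimes a$, which lies in $Q\otimes E_2$ because $u^2=0$, and for which $\partial_2\omega=u\otimes ua$. So we need $a\in E_2$ annihilated by $u$. On $tB$ the variable $u$ acts as $e$, and $e(x-y)=0$ in $B$ by \eqref{eq:e}. Take
\[
\omega=(u\otimes u)\otimes t(x-y),\qquad\partial_2\omega=u\otimes t\,e(x-y)=0 .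
\]
Since $T(u)=0$ and $b(u)=0$, the terms of $\kappa$ that begin with $T$ or with $b$ pair to zero with $\omega$, whatever $\theta$ is. What remains is $U^2(u\otimes u)=1$ times the value on $tx-ty$ of the functional ``coefficient of $tx$ minus coefficient of $ty$'':
\[
\langle\kappa,\omega\rangle=1-(-1)=2\neq0 .
\]
By Proposition~\ref{prop:criterion}, $\operatorname{Tor}^E_3(\Bbbk,\Bbbk)_4\ne0$, so $E_r$ is not Koszul; linearity fails at the third step of the resolution, the first at which it can fail for a quadratic algebra. Together with Proposition~\ref{prop:kahler}, this proves Theorem~\ref{thm:main}.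

\section{The range of socle degree and embedding dimension}\label{sec:range}

\begin{proof}[Proof of Theorem~\ref{thm:range}]
\emph{Existence.} Let $d\ge4$, $n\ge d+2$ and $r=n-d-1\ge1$, and put
\[
E=E_r\otimes\Bbbk[w_1]/(w_1^2)\otimes\cdots\otimes\Bbbk[w_{d-4}]/(w_{d-4}^2).
\]
This algebra is quadratic, and by Theorem~\ref{thm:main} and $d-4$ applications of Lemma~\ref{lem:product} it is Gorenstein of socle degree $d$ with the K\"ahler package. Its embedding dimension is $(5+r)+(d-4)=n$. The graded algebra maps $E_r\to E\to E/(w_1,\dots,w_{d-4})=E_r$ compose to the identity. A graded algebra map $A\to A'$ induces a bigraded map $\operatorname{Tor}^A(\Bbbk,\Bbbk)\to\operatorname{Tor}^{A'}(\Bbbk,\Bbbk)$, functorially, so $\operatorname{Tor}^{E_r}_i(\Bbbk,\Bbbk)_j$ is a direct summand of $\operatorname{Tor}^E_i(\Bbbk,\Bbbk)_j$ for all $i,j$. Since $E_r$ is not Koszul, neither is $E$.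

\emph{Optimality for $d\ge4$.} Let $A=\Bbbk[x_1,\dots,x_n]/I$ be quadratic Artinian Gorenstein of socle degree $d$. We first show that $I$ contains a regular sequence of $n$ quadrics. Suppose that a regular sequence $q_1,\dots,q_i\in I_2$ with $i<n$ has been chosen. The associated primes of $(q_1,\dots,q_i)$ have height $i$, because the polynomial ring is Cohen--Macaulay. None of them contains $I$, whose radical has height $n$, so each meets $I_2$ in a proper subspace. As $\Bbbk$ is infinite, $I_2$ is not a finite union of proper subspaces, and $q_{i+1}$ can be chosen outside all of them.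

The complete intersection $C=\Bbbk[x_1,\dots,x_n]/(q_1,\dots,q_n)$ is Gorenstein with $h$-vector given by $(1+q)^n$, so its socle is $C_n$, and $C$ surjects onto $A$. Hence $d\le n$. If $n=d$, the kernel of $C\to A$ does not contain $C_n$. Every nonzero ideal of an Artinian Gorenstein algebra contains the socle, so the kernel is zero and $A=C$. A complete intersection of quadrics is Koszul by a theorem of Tate. If $n=d+1$, we use the theorem of \cite{MSS} that a quadratic Gorenstein ring of regularity $\varrho\ge4$ and codimension $\varrho+1$ is Koszul; for the Artinian algebra $A$ the regularity is the socle degree $d$ and the codimension is $n$. This is the only place where $d\ge4$ is used for optimality.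

\emph{Socle degree at most $2$.} For $d\le1$, duality forces $A=\Bbbk$ or $A=\Bbbk[x]/(x^2)$. The first is trivially Koszul, and over the second $\Bbbk$ has the linear resolution in which every map is multiplication by $x$. For $d=2$, quadratic Gorenstein algebras are Koszul by \cite{CRV}.
\end{proof}

The optimality statement does not use the K\"ahler package. So for $d\ge4$, non-Koszul quadratic Artinian Gorenstein algebras exist for exactly the same pairs $(d,n)$, namely those with $n\ge d+2$, whether or not the K\"ahler package is required.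

\begin{thebibliography}{9}

\bibitem{CRV}
Conca, Rossi, and Valla, \emph{Gr\"obner flags and Gorenstein algebras}, 2001.

\bibitem{MM}
Matthew Mastroeni and Jason McCullough, \emph{Chow rings of matroids are Koszul}, arXiv:2111.00393 (2021).

\bibitem{MSS}
M.~Mastroeni, H.~Schenck, and M.~Stillman, \emph{Quadratic Gorenstein rings and the Koszul property II}.

\bibitem{PP}
Polishchuk and Positselski, \emph{Quadratic Algebras}.

\bibitem{Priddy}
Priddy, \emph{Koszul resolutions}, 1970.

\end{thebibliography}
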